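# The weak ball of $\ell_2(\kappa)$, probability measures on $A(\kappa)$, and the factors of the ball

## Compact spaces built on a set of coordinates

All spaces are nonempty and Hausdorff, $\cong$ means "homeomorphic", $\mathbb N=\{1,2,\dots\}$, and $s^{\pm}=\max(\pm s,0)$ for real $s$, so that $s=s^+-s^-$, $|s|=s^++s^-$ and $\min(s^+,s^-)=0$. We write $e_i$ for the vector with $1$ in place $i$ and $0$ elsewhere.

**Definition (the space $A(\kappa)$).** For an infinite cardinal $\kappa$, $A(\kappa)=\kappa\cup\{\infty\}$ is the one-point compactification of the discrete set $\kappa$. Points of $\kappa$ are isolated, and the neighborhoods of $\infty$ are the sets containing $\infty$ with finite complement. *Example.* $A(\omega)$ is a convergent sequence with its limit, $\{0\}\cup\{1/n:n\in\mathbb N\}$.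

**Definition (the space $P(K)$).** For compact $K$, $P(K)$ is the set of Radon (regular Borel) probability measures on $K$ with the weak$^*$ topology, the weakest one making $\mu\mapsto\int f\,d\mu$ continuous for each $f\in C(K)$. It is compact. *Example.* If $K$ has two points, $\mu$ is determined by the mass of one of them, so $P(K)\cong[0,1]$. In $P(A(\omega))$, distinct point masses $\delta_{n}$ ($n\in\omega$) converge to $\delta_\infty$.

**Definition (the space $B(\kappa)$).** $B(\kappa)$ is the closed unit ball of $\ell_2(\kappa)$ with the weak topology. It is compact. *Example.* In $B(\omega)$ we have $e_n\to0$, although all $e_n$ have Hilbert norm $1$.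

**Definition (the spaces $W(I)$ and $X(I)$).** For a set $I$ put
$$W(I)=\Big\{x\in\mathbb R^I:\sum|x_i|\le1\Big\},\qquad X(I)=\Big\{x\in[0,\infty)^I:\sum x_i\le1\Big\}$$
with the topology of pointwise convergence. In these notes *norm* always means $\|x\|=\sum|x_i|$. Both spaces are compact: they are cut out of the cube $[-1,1]^I$ by closed conditions, one for each finite subsum. *Example.* $W(\{1,2\})$ is a square with vertices $\pm e_1,\pm e_2$, and $X(\{1,2\})$ is the triangle with vertices $0,e_1,e_2$.

The norm is lower semicontinuous, being a supremum of finite subsums. It is not continuous when $I$ is infinite: for distinct $i_n$ we have $e_{i_n}\to0$ while $\|e_{i_n}\|=1$. This one fact causes most of the difficulties below.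

**Definition (Hilbert cube).** $Q=[0,1]^{\mathbb N}$. *Example of its use.* Clearly $Q\cong Q\times[0,1]\cong Q\times Q$, by splitting the index set.

**Definition (absolute retract).** A compact metrizable space $Z$ is an *absolute retract* (AR) if, whenever $Z$ is a closed subset of a metrizable space $M$, there is a continuous $\rho:M\to Z$ with $\rho|_Z=\mathrm{id}$. *Example.* $[0,1]$ is an AR, by Tietze's theorem. The two-point space is not: it is closed in $[0,1]$, and a connected space has no continuous map onto two points.

**Definition (factor).** $Z$ is a *factor* of $K$ if $K\cong Y\times Z$ for some space $Y$. *Example.* A one-point space is a factor of every space, and $[0,1]$ is a factor of $Q$.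

We use repeatedly that a continuous bijection from a compact space onto a Hausdorff space is a homeomorphism, and that a continuous surjection of this kind is a quotient map. We also use the Stone–Weierstrass theorem, and three published theorems.

* **Keller's theorem** (O.-H. Keller, Math. Ann. 105 (1931)). Every infinite-dimensional compact convex subset of $\ell_2$ is homeomorphic to $Q$.
* **Dugundji's extension theorem** (Pacific J. Math. 1 (1951)). A continuous map from a closed subset of a metrizable space $M$ into a convex subset $C$ of a locally convex space extends to a continuous map $M\to C$.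
* **Edwards' theorem** (R. D. Edwards, see T. A. Chapman, *Lectures on Hilbert Cube Manifolds*, 1976; also H. Toruńczyk, Fund. Math. 106 (1980)). If $Z$ is a compact metrizable AR, then $Z\times Q\cong Q$.

## Is the weak ball $P(A(\kappa))$, and is it a product?

Let $\kappa$ be uncountable. It is known that $P(A(\kappa))\cong P(A(\kappa))\times[0,1]$. The following questions come from Antonio Avilés, Ondrej F. K. Kalenda, "Fiber orders and compact spaces of uncountable weight", arXiv:0903.0657 (2009). Are $B(\kappa)$ and $P(A(\kappa))$ homeomorphic? Is $B(\kappa)$ homeomorphic to $B(\kappa)\times[0,1]$, or even to any product $X\times Y$ in which both spaces have more than one point?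

All answers are yes, and one can then say which metrizable spaces occur as factors.

**Theorem A.** For every infinite $\kappa$, $B(\kappa)\cong P(A(\kappa))$. More precisely, there is a homeomorphism $\Psi:W(\kappa)\to X(\kappa)$ with $\|\Psi(x)\|=\|x\|$ for all $x$.

**Theorem B.** For every infinite $\kappa$, $B(\kappa)\cong B(\kappa)\times[0,1]$. In particular $B(\kappa)$ is a product of two nontrivial spaces.

**Theorem C.** Let $\kappa$ be uncountable.

1. $B(\kappa)\cong B(\kappa)\times Q$.
2. If $B(\kappa)\cong Y\times Z$, then exactly one of $Y,Z$ is metrizable, and that one is a compact AR. In particular $B(\kappa)\not\cong B(\kappa)\times B(\kappa)$.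
3. For a compact metrizable $Z$ the following are equivalent: (a) $Z$ is a factor of $B(\kappa)$; (b) $B(\kappa)\cong B(\kappa)\times Z$; (c) $Z$ is an AR.
4. If $B(\kappa)\cong Y\times Z$ with $Z$ metrizable, then $Y\times Q\cong B(\kappa)$.

Part 1 of Theorem C will be proved for every infinite $\kappa$.

## Cross-polytopes, simplices, and small index sets

The first move is to replace both spaces by sets of families of numbers.

**Lemma 1.** For infinite $\kappa$, $B(\kappa)\cong W(\kappa)$ and $P(A(\kappa))\cong X(\kappa)$.

*Proof.* On the unit ball of $\ell_2(\kappa)$ the weak topology is the pointwise one. Indeed, given $y\in\ell_2(\kappa)$, choose finitely supported $y'$ close to $y$ in Hilbert norm. For $x$ in the ball $|\langle x,y\rangle-\langle x,y'\rangle|\le\|y-y'\|_2$, so $\langle\cdot,y\rangle$ is a uniform limit of pointwise continuous functions on the ball. Now $(x_i)\mapsto(x_i|x_i|)$ turns $\sum x_i^2\le1$ into $\sum|x_i|\le1$. It is a homeomorphism onto $W(\kappa)$, because $s\mapsto s|s|$ is a homeomorphism of $\mathbb R$.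

For the second claim consider $\mu\mapsto(\mu\{i\})_{i\in\kappa}$ from $P(A(\kappa))$ to $X(\kappa)$. It is continuous, because $\{i\}$ is clopen and its indicator is a continuous function. Let $E\subset\kappa$. Then $E$ is open in $A(\kappa)$, and its compact subsets are finite, so regularity gives $\mu(E)=\sum_{i\in E}\mu\{i\}$. Therefore
$$\mu=\sum_{i\in\kappa}\mu\{i\}\,\delta_i+\Big(1-\sum_{i\in\kappa}\mu\{i\}\Big)\delta_\infty ,$$
and $\mu$ is determined by its image. Conversely, for $x\in X(\kappa)$ the formula with $x_i$ in place of $\mu\{i\}$ defines a Radon probability measure with image $x$. A continuous bijection of compact spaces is a homeomorphism. $\square$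

So Theorem A asks for $W(\kappa)\cong X(\kappa)$. We look at small index sets.

*Finite $I$, $|I|=n\ge 1$.* Both $W(I)$ and $X(I)$ are compact convex sets with nonempty interior in $\mathbb R^n$, hence homeomorphic to the $n$-ball. But they do not match norm by norm. For $n=1$, $\{\|x\|=1\}$ has two points in $W(I)=[-1,1]$ and one point in $X(I)=[0,1]$. For general $n$ this level set is a sphere $S^{n-1}$ in $W(I)$ and a simplex of dimension $n-1$, hence contractible, in $X(I)$. Since $S^{n-1}$ is not contractible, no norm-preserving homeomorphism from $W(I)$ onto $X(I')$ exists for finite nonempty $I,I'$.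

*Countable $I$.* The map $x\mapsto(2^{-n}x_n)$ is an affine homeomorphism from $W(\mathbb N)$, and from $X(\mathbb N)$, onto a compact convex infinite-dimensional subset of $\ell_2$. (On these sets $|x_n|\le1$, so pointwise convergence of $x$ gives norm convergence of the images.) By Keller's theorem
$$W(\mathbb N)\cong Q\cong X(\mathbb N).\tag{1}$$
So for $\kappa=\omega$ Theorems A and B are immediate. However, Keller's theorem says nothing about norms, and we shall see that norms are what is needed to reach uncountable $\kappa$.

*Uncountable $I$.* $X(I)$ is not metrizable. Suppose $0$ had a countable base of neighborhoods. Each of them contains a neighborhood of $0$ that restricts only finitely many coordinates. Choose $i\in I$ outside the countable set of all coordinates so used. Then $e_i$ lies in every neighborhood of $0$, which is absurd.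

## Removing signs without changing the norm: Theorem A

Here is why norms matter. Partition $\kappa$ into blocks $N_j$. In both $W(\kappa)$ and $X(\kappa)$ the blocks interact only through the condition that the sum over $j$ of the norms $\|x|_{N_j}\|$ is at most $1$. So a homeomorphism between the two kinds of block which preserves norms can be applied in every block separately. Arbitrary homeomorphisms, such as those from (1), cannot be so applied. And the computation above shows that finite blocks are useless.

The first thing to try is to split each coordinate into its positive and negative part, $x_i\mapsto(x_i^+,x_i^-)$. This gives a norm-preserving embedding $W(\kappa)\to X(\kappa\times\{+,-\})$. It is not onto: its image consists of the families in which one member of each pair vanishes, and it misses, for example, a pair $(\frac12,\frac12)$. The missing parameter is the common part of the two members. If we had a spare number $c\ge0$ we could put it there: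
$$f:\mathbb R\times[0,\infty)\to[0,\infty)^2,\qquad f(x,c)=\big(x^++\tfrac12c,\;x^-+\tfrac12c\big).$$

This $f$ is a homeomorphism with inverse $(p,q)\mapsto(p-q,\,2\min(p,q))$, and it preserves the norm: if $(p,q)=f(x,c)$ then
$$p-q=x,\qquad 2\min(p,q)=c,\qquad p+q=|x|+c.\tag{2}$$
The second identity holds because $\min(x^+,x^-)=0$. Conversely, if $x=p-q$ and $c=2\min(p,q)$, then $x^+=p-\min(p,q)$ and $x^-=q-\min(p,q)$, so $f(x,c)=(p,q)$.

So one spare nonnegative coordinate removes one sign, and a nonnegative coordinate is left over, which can serve as the spare one for the next sign. By using $f$ successively for $x_n,x_{n-1},\dots,x_1$ we obtain a norm-preserving homeomorphism $(x_1,\dots,x_n,c_{n+1})\mapsto(w_1,\dots,w_{n+1})$ from $\mathbb R^n\times[0,\infty)$ onto $[0,\infty)^{n+1}$. In $W(\mathbb N)$ there is no spare coordinate to begin with. The idea is to let the spare coordinate come from infinity, where it is $0$. The factor $\frac12$ in $f$ makes the resulting formula converge.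

**Proposition 2.** There is a norm-preserving homeomorphism $U:W(\mathbb N)\to X(\mathbb N)$.

*Proof.* **Step 1: the definition.** We want $(c_n,w_{n+1})=f(x_n,c_{n+1})$ for all $n\ge1$, and $w_1=c_1$. Solving the recursion $c_n=x_n^++\frac12c_{n+1}$ gives the definition: for $x\in W(\mathbb N)$ put
$$c_n=\sum_{k\ge n}2^{\,n-k}x_k^+\quad(n\ge1),\qquad w_1=c_1,\qquad w_{n+1}=x_n^-+\tfrac12c_{n+1}\quad(n\ge1),$$
and $U(x)=w$. Since $|x_k|\le1$, the series converge uniformly on $W(\mathbb N)$, so all $c_n$ and $w_n$ are continuous in $x$. Clearly $w_n\ge0$. Taking the term $k=n$ out of the series gives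
$$c_n=x_n^++\tfrac12c_{n+1},\qquad\text{so}\qquad (c_n,w_{n+1})=f(x_n,c_{n+1}).\tag{3}$$

**Step 2: the norm is preserved.** This also shows that $U$ has values in $X(\mathbb N)$. By (2) and (3), $w_{n+1}=|x_n|+c_{n+1}-c_n$. Adding these equations and $w_1=c_1$,
$$w_1+\dots+w_{n+1}=\sum_{k\le n}|x_k|+c_{n+1}.$$
Since $0\le c_{n+1}\le\sum_{k>n}|x_k|\to0$, we get $\|w\|=\|x\|\le1$.

**Step 3: injectivity.** We recover $x$ from $w$. By (2) and (3),
$$c_1=w_1,\qquad c_{n+1}=2\min(c_n,w_{n+1}),\qquad x_n=c_n-w_{n+1}.\tag{4}$$
So $w$ determines all $c_n$ one after another, and then all $x_n$.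

**Step 4: surjectivity.** Given $w\in X(\mathbb N)$, we *define* $c_n$ and $x_n$ by (4), and must check that $x\in W(\mathbb N)$ and that these $c_n$ are the ones that $U$ computes from $x$. By the properties of $f$ we have $(c_n,w_{n+1})=f(x_n,c_{n+1})$, that is,
$$c_n=x_n^++\tfrac12c_{n+1},\qquad w_{n+1}=x_n^-+\tfrac12c_{n+1},\qquad |x_n|=c_n+w_{n+1}-c_{n+1}.$$
Adding the last equations, $\sum_{k\le n}|x_k|=w_1+\dots+w_{n+1}-c_{n+1}\le1$, so $x\in W(\mathbb N)$. From the first equations, by telescoping,
$$\sum_{k=n}^{M}2^{n-k}x_k^+=\sum_{k=n}^M2^{n-k}\big(c_k-\tfrac12c_{k+1}\big)=c_n-2^{\,n-M-1}c_{M+1}.$$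
The $c_k$ are bounded, since $c_1=w_1\le1$ and $c_k\le2w_k\le2$ for $k\ge2$. Letting $M\to\infty$ gives $c_n=\sum_{k\ge n}2^{n-k}x_k^+$, as required. Hence the first coordinate of $U(x)$ is $c_1=w_1$, and the $(n+1)$-st is $x_n^-+\frac12c_{n+1}=w_{n+1}$. So $U(x)=w$.

Thus $U$ is a continuous bijection of compact spaces, hence a homeomorphism. $\square$

*Values.* For $x=-e_n$ all $c_k$ vanish and $U(-e_n)=e_{n+1}$. For $x=e_3$ we get $c_3=1$, $c_2=\frac12$, $c_1=\frac14$ and $U(e_3)=(\frac14,\frac14,\frac12,0,0,\dots)$, of norm $1$.

*Proof of Theorem A.* Partition $\kappa=\bigsqcup_{j\in J}N_j$ into countably infinite sets and identify each $N_j$ with $\mathbb N$. Put $\Psi(x)=\big(U(x|_{N_j})\big)_{j\in J}$. Since $\|x\|=\sum_j\|x|_{N_j}\|$ and $U$ preserves norms, $\Psi$ maps $W(\kappa)$ into $X(\kappa)$ and preserves norms. The blockwise application of $U^{-1}$ maps $X(\kappa)$ into $W(\kappa)$ for the same reason, and it is the inverse. Each coordinate of $\Psi(x)$ is a continuous function of one $x|_{N_j}$, so $\Psi$ is continuous, hence a homeomorphism. With Lemma 1, $B(\kappa)\cong W(\kappa)\cong X(\kappa)\cong P(A(\kappa))$.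 $\square$

**Remark.** Let $1<p<\infty$ and let $F_i$, $i\in\kappa$, be nonzero finite-dimensional (real) normed spaces. The weak unit ball of the $\ell_p$-sum of the $F_i$ is also homeomorphic to $B(\kappa)$. Finitely supported functionals are norm dense in the dual, so, as in Lemma 1, the weak topology on bounded sets is the product topology. Identify $F_i$ with $\mathbb R^{n_i}$ and apply $x\mapsto\|x\|_{F_i}^p\,x/\|x\|_1$, $0\mapsto0$, in each $F_i$. This is a homeomorphism of $\mathbb R^{n_i}$, with inverse $y\mapsto\|y\|_1^{1/p}\,y/\|y\|_{F_i}$, $0\mapsto0$, and the image of $x$ has $\ell_1$-norm $\|x\|_{F_i}^p$. So together these maps carry the ball onto $W\big(\bigsqcup_i n_i\big)\cong W(\kappa)$.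

## Trading $\max(r,t)\le1$ for $r+t\le1$: Theorem B

Theorem B follows at once from Theorem A and the quoted fact about $P(A(\kappa))$. We give a self-contained proof, because its main lemma is needed again.

We want to turn $X(\kappa)\times[0,1]=\{(x,t):\|x\|\le1,\ 0\le t\le1\}$ into a set of the form $\{(x,t):\|x\|+t\le1\}$, which is $X(\kappa\sqcup\{*\})$. Two natural attempts fail. The map $(x,t)\mapsto((1-t)x,t)$ collapses $X(\kappa)\times\{1\}$ to a point. The radial map that multiplies $(x,t)$ by $\frac{\max(\|x\|,t)}{\|x\|+t}$ is not continuous: for distinct $i_n$, the point $(e_{i_n},1)$ goes to $(\frac12e_{i_n},\frac12)$, which tends to $(0,\frac12)$, while the limit $(0,1)$ of the points $(e_{i_n},1)$ is fixed. The culprit is the discontinuous norm. The way out is to replace $\|x\|$ by a continuous upper bound $r$, which costs nothing: it is one more coordinate. Let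
$$K(I)=\Big\{(r,x):x\in[0,\infty)^I,\ \sum x_i\le r\le1\Big\}.$$
Putting $x_*=1-r$ turns the conditions into $x_*\ge0$ and $x_*+\sum x_i\le1$, so
$$K(I)\cong X(\{*\}\sqcup I),\qquad\text{hence } K(I)\cong X(I)\text{ for infinite }I.\tag{5}$$

**Lemma 3.** Let $I$ be a set. The map $(r,x,t)\mapsto\rho\cdot(r,x,t)$, where $\rho=\frac{\max(r,t)}{r+t}$ (and $0\mapsto0$), is a homeomorphism of $K(I)\times[0,1]$ onto
$$\Big\{(r,x,t):x\ge0,\ t\ge0,\ \sum x_i\le r,\ r+t\le1\Big\}.$$
Likewise $(r,x,t,w)\mapsto\rho\cdot(r,x,t,w)$ is a homeomorphism of $K(I)\times K(\mathbb N)$ onto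
$$J(I)=\Big\{(r,x,t,w):x,w\ge0,\ \sum x_i\le r,\ \sum w_i\le t,\ r+t\le1\Big\}.$$

*Proof.* We treat the second map; the first is the same with $w$ omitted. If $r=t=0$ then $x=0$ and $w=0$, so the map is defined everywhere. Let $(r',x',t',w')$ be the image of $(r,x,t,w)$. The inequalities $\sum x_i\le r$ and $\sum w_i\le t$ are preserved by multiplication with $\rho\ge 0$, and $r'+t'=\rho(r+t)=\max(r,t)\le1$. So the image lies in $J(I)$.

For bijectivity, note that $\rho$ depends only on the ratio $r:t$, which is unchanged by the map. So multiplication by $\frac{r'+t'}{\max(r',t')}$, with $0\mapsto0$, is a two-sided inverse. It maps $J(I)$ into $K(I)\times K(\mathbb N)$, because it produces $\max(r,t)=r'+t'\le1$.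

The map is continuous where $r+t>0$. At the point with $r=t=0$ it is continuous because every coordinate of the image is at most $\max(r,t)$, which tends to $0$. Since the domain is compact, the map is a homeomorphism. $\square$

*Proof of Theorem B.* By (5) and Lemma 3,
$$X(\kappa)\times[0,1]\cong K(\kappa)\times[0,1]\cong\Big\{(r,x,t):x,t\ge0,\ \sum x_i\le r,\ r+t\le1\Big\}.$$
Replace the coordinate $r$ by $x_*=1-r-t$. The conditions become $x_*,x,t\ge0$ and $x_*+\sum x_i+t\le1$, which describes $X$ of an index set of cardinality $\kappa$. So $X(\kappa)\times[0,1]\cong X(\kappa)$, and $B(\kappa)\cong X(\kappa)$ by Theorem A and Lemma 1. Both factors have more than one point. $\square$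

The questions as posed are now answered. The rest is the proof of Theorem C, with $X(\kappa)$ in place of $B(\kappa)$.

## Absorbing a Hilbert cube: Theorem C(1)

By (1), $Q\cong X(\mathbb N)$, so we want $X(\kappa)\times X(\mathbb N)\cong X(\kappa)$. By (5) and Lemma 3,
$$X(\kappa)\times X(\mathbb N)\cong K(\kappa)\times K(\mathbb N)\cong J(\kappa).$$
In $J(\kappa)$ replace $r$ by $x_*=1-r-t$ and write $\kappa'=\{*\}\sqcup\kappa$. Since $\sum_{\kappa}x_i\le r$ means $x_*+\sum_\kappa x_i+t\le1$,
$$J(\kappa)\cong\Big\{(x,t,w):x\in[0,\infty)^{\kappa'},\ w\in[0,\infty)^{\mathbb N},\ \sum w_n\le t,\ \sum_{\kappa'}x_i+t\le1\Big\}.\tag{6}$$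
This would be of the form $X(\cdot)$ if it were not for the sequence $w$ that hangs below $t$.

*First attempt.* For a finite sequence $w_1,\dots,w_n$ we would replace $t$ by the slack $r_n=t-\sum_{i\le n}w_i$. Then $t=w_1+\dots+w_n+r_n$, and $w_1,\dots,w_n,r_n$ are ordinary coordinates. For an infinite sequence the slack $t-\sum w_i$ is not continuous: at $t=1$, $w=e_n$ it is $0$, but at the limit $t=1$, $w=0$ it is $1$. So we cannot use it as a coordinate.

*Second attempt.* Leave $t$ alone and store $w$ elsewhere. Put $r_n=t-\sum_{i\le n}w_i$, so $r_0=t$ and $r_{n-1}=w_n+r_n$. Then $w$ is encoded by the successive splittings of $r_{n-1}$ into $w_n$ and $r_n$. Take countably many of the coordinates $x_i$, call them $v_1,v_2,\dots$, and transfer the ratio $w_n:r_n$ to a splitting of $v_n$: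
$$(w,r,v)\mapsto(a,b,c)=\Big(w+r,\ \frac{w}{w+r}\,v,\ \frac{r}{w+r}\,v\Big).$$
This preserves the sum, and it merges $w$ and $r$. It fails in exactly two places. It has no continuous extension to $w+r=0<v$, and it is not injective on $v=0$. The next lemma bends the map near these two places.

To see how, fix the total $N=w+r+v=1$, and use in the source triangle the coordinates $s=w+r$, $x=w-r$ with $|x|\le s\le1$, and in the target triangle $a$ and $y=b-c$ with $|y|\le1-a\le 1$. The second attempt is $a=s$, with $x/s=y/(1-a)=:\tau$, so it sends the segment $x=\tau s$ to the segment $y=\tau(1-a)$. All source segments meet at $s=0$, and all target segments meet at $a=1$. Replace them by the curves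
$$x=\tau\max(s,\lambda)\qquad\text{and}\qquad y=\tau\max(1-a,\lambda),\qquad \tau\in[-1,1],$$
with a small $\lambda>0$. For different $\tau$ these are disjoint. The condition $|x|\le s$ says $s\in[\lambda|\tau|,1]$ on the first curve, and $|y|\le1-a$ says $a\in[0,1-\lambda|\tau|]$ on the second. These intervals have the same length, so we can translate: $a=s-\lambda|\tau|$. For other $N$ we scale. This is the map of Lemma 4.

**Lemma 4.** Let $\lambda\in(0,\frac12]$. Define $\theta_\lambda:[0,\infty)^3\to[0,\infty)^3$, $(w,r,v)\mapsto(a,b,c)$, by $\theta_\lambda(0)=0$ and otherwise, with $s=w+r$, $x=w-r$, $N=w+r+v$, by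
$$\tau=\frac{x}{\max(s,\lambda N)},\quad a=s-\lambda N|\tau|,\quad y=\tau\max(N-a,\lambda N),\quad b=\tfrac12(N-a+y),\ c=\tfrac12(N-a-y).$$
Then $\theta_\lambda$ is a continuous bijection with $a+b+c=w+r+v$ and
$$w+r-\lambda N\le a\le w+r.\tag{7}$$
The inverse has the formulas displayed in Step 2, and for fixed $w,v$ the function $r\mapsto a$ is $4$-Lipschitz on $[0,\infty)$.

*Proof.* **Step 1: the values are nonnegative and the sum is preserved.** We have $|\tau|\le1$, since $|x|\le s$. Next, $\lambda N|\tau|\le|x|\le s$, so $a\ge0$. Also $N-a=v+\lambda N|\tau|\ge\lambda N|\tau|$. Hence $|y|\le N-a$: if $N-a\ge\lambda N$, then $|y|=|\tau|(N-a)\le N-a$; otherwise $|y|=\lambda N|\tau|\le N-a$. So $b,c\ge0$, and $a+b+c=N$. Inequality (7) is clear from $a=s-\lambda N|\tau|$ and $|\tau|\le1$.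

**Step 2: the inverse.** For $(a,b,c)\neq0$ put $N=a+b+c$, $y=b-c$ and
$$\tau=\frac{y}{\max(b+c,\lambda N)},\quad s=a+\lambda N|\tau|,\quad x=\tau\max(s,\lambda N),\quad w=\tfrac{s+x}2,\ r=\tfrac{s-x}2,\ v=N-s.$$
These are nonnegative: $|\tau|\le1$ since $|y|\le b+c$, and $\lambda N|\tau|\le|y|\le b+c$ gives $s\le N$, so $v\ge0$. Moreover $|x|\le s$: if $s\ge\lambda N$, then $|x|=|\tau|s$; otherwise $|x|=\lambda N|\tau|\le s$. So $w,r\ge0$.

The two constructions are inverse to each other. Start with $(w,r,v)$, compute $(a,b,c)$, and apply the second construction. The total is again $N$, $b-c=y$ and $b+c=N-a$, so the second construction finds $y/\max(N-a,\lambda N)=\tau$, the same $\tau$. Then it finds $a+\lambda N|\tau|=s$ and $\tau\max(s,\lambda N)=x$, hence $(w,r,v)$. Conversely, start with $(a,b,c)$ and compute $(w,r,v)$. Then $w+r=s$, $w-r=x$ and $w+r+v=N$, so the first construction finds $x/\max(s,\lambda N)=\tau$, then $s-\lambda N|\tau|=a$, then $\tau\max(N-a,\lambda N)=\tau\max(b+c,\lambda N)=y$, hence $b$ and $c$.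

**Step 3: continuity.** Where $N>0$ the denominator $\max(s,\lambda N)$ is positive and all formulas are continuous. At $0$ all coordinates of the image are at most $N\to0$.

**Step 4: the Lipschitz bound.** It will make an infinite iteration converge. Fix $w,v$ and write $a=s-e$ with $e=\lambda N|\tau|$. As $s=w+r$ is $1$-Lipschitz in $r$, it suffices that $e$ is $3$-Lipschitz. By Step 3, $e$ is continuous in $r$.

The condition $s<\lambda N$ means $(1-\lambda)s<\lambda v$, so it holds on an initial (possibly empty) interval of $r$'s. There $e=|x|=|w-r|$, which is $1$-Lipschitz. On the remaining half-line $\lambda v\le(1-\lambda)s\le s$, and where $s>0$,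
$$e=\frac{\lambda(s+v)|w-r|}{s}=\lambda|w-r|+\lambda v\,\frac{|w-r|}{w+r},\qquad \left|\frac{d}{dr}\,\frac{w-r}{w+r}\right|=\frac{2w}{s^2}\le\frac2s.$$
So for $r\ne w$ we have $\left|\frac{de}{dr}\right|\le\lambda+\lambda v\cdot\frac2s\le\lambda+2\le3$. The value $s=0$ is possible only at the single point $r=0$. Thus $e$ is continuous, and its derivative is bounded by $3$ except at finitely many points, so $e$ is $3$-Lipschitz. $\square$

*Values.* For $N=1$: $(0,0,1)\mapsto(0,\frac12,\frac12)$ and $(\frac12,\frac12,0)\mapsto(1,0,0)$, since $\tau=0$ in both cases. And $(1,0,0)\mapsto(1-\lambda,\lambda,0)$, $(0,1,0)\mapsto(1-\lambda,0,\lambda)$, since $\tau=\pm1$. The edge $v=0$, which the second attempt collapsed to the vertex $a=1$, is now bent around that vertex.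

The price for bijectivity is that $a$ is only approximately $w+r$. So we cannot simply feed $r_n=t-\sum_{i\le n}w_i$ into $\theta_{\lambda_n}$ and expect to get $r_{n-1}$. Instead we look for modified quantities $\tilde r_n$ near $r_n$ for which $\theta_{\lambda_n}$ sends $(w_n,\tilde r_n,v_n)$ to a triple beginning with $\tilde r_{n-1}$. Since $\tilde r_n$ is the input and $\tilde r_{n-1}$ the output, the recursion starts at infinity. The Lipschitz constant $4$ against errors $8^{-n}$ makes it converge.

The coordinates $v_n$ cannot be dispensed with. A homeomorphism from $K(\mathbb N)=\{(t,w):\sum w_n\le t\le1\}$ onto some $X(I)$ with $I$ infinite, under which $t$ becomes the norm, would make the norm of $X(I)$ continuous.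

**Proposition 5.** Let $E=\{(t,w,v):w,v\in[0,\infty)^{\mathbb N},\ \sum w_n\le t,\ t+\sum v_n\le1\}$ with the pointwise topology, which is compact. There is a homeomorphism $G:E\to X(\mathbb N')$, where $\mathbb N'=\{0\}\sqcup(\mathbb N\times\{b,c\})$, with
$$\|G(t,w,v)\|=t+\sum v_n.$$

*Proof.* $E$ is compact since it is cut out of a cube by closed conditions on finite subsums. Let $\lambda_n=8^{-n}$, and let $a_n(\cdot)$ be the first coordinate of $\theta_{\lambda_n}$. For $(t,w,v)\in E$ put $r_n=t-\sum_{i\le n}w_i\ge0$. So $r_0=t$, $r_{n-1}=w_n+r_n$, and $r_n\downarrow r_\infty=t-\sum w_i$. Each $r_n$ with $n<\infty$ is continuous on $E$.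

**Step 1: the modified slacks.** We claim that for each point of $E$ there is a unique sequence $\tilde r_n\ge0$ ($n\ge0$) with
$$\tilde r_{n-1}=a_n(w_n,\tilde r_n,v_n)\quad(n\ge1),\qquad|\tilde r_n-r_n|\le8^{-n}\quad(n\ge0),\tag{8}$$
and that each $\tilde r_n$ is a continuous function on $E$.

*Existence.* Start the recursion at level $M$ with the unmodified value: put $\tilde r^{(M)}_M=r_M$ and $\tilde r^{(M)}_{n-1}=a_n(w_n,\tilde r^{(M)}_n,v_n)$ for $1\le n\le M$. Compare the starts at $M$ and $M+1$. At level $M$ we have $\tilde r^{(M)}_M=r_M=w_{M+1}+r_{M+1}$ and $\tilde r^{(M+1)}_M=a_{M+1}(w_{M+1},r_{M+1},v_{M+1})$, so by (7)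
$$\big|\tilde r^{(M+1)}_M-\tilde r^{(M)}_M\big|\le\lambda_{M+1}(w_{M+1}+r_{M+1}+v_{M+1})\le\lambda_{M+1}=8^{-M-1},$$
because $w_{M+1}+r_{M+1}+v_{M+1}\le t+\sum v_n\le1$. Each step down multiplies the difference by at most $4$, so
$$\big|\tilde r^{(M+1)}_n-\tilde r^{(M)}_n\big|\le4^{M-n}8^{-M-1}\qquad(n\le M).$$
The sum over $M\ge n$ is at most $8^{-n-1}\sum_{j\ge0}2^{-j}=2\cdot8^{-n-1}\le8^{-n}$. Hence $\tilde r^{(M)}_n$ converges uniformly on $E$ as $M\to\infty$. The limit $\tilde r_n$ is continuous and nonnegative. It satisfies the recursion since $a_n$ is continuous, and it satisfies the estimate in (8) since $\tilde r^{(n)}_n=r_n$.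

*Uniqueness.* Two solutions of (8) differ at index $M$ by at most $2\cdot8^{-M}$, hence at index $n\le M$ by at most $4^{M-n}\cdot2\cdot8^{-M}$, which tends to $0$ as $M\to\infty$.

**Step 2: definition of $G$, and its norm.** Put
$$(\tilde r_{n-1},b_n,c_n)=\theta_{\lambda_n}(w_n,\tilde r_n,v_n)\quad(n\ge1),\qquad G(t,w,v)=\big(\tilde r_0;(b_n,c_n)_{n\ge1}\big).$$
The first coordinates are consistent by (8), and $G$ is continuous. Since $\theta_{\lambda_k}$ preserves sums, $\tilde r_{k-1}+b_k+c_k=w_k+\tilde r_k+v_k$. Adding over $k\le n$,
$$\tilde r_0+\sum_{k\le n}(b_k+c_k)=\sum_{k\le n}(w_k+v_k)+\tilde r_n.\tag{9}$$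
By (8), $\tilde r_n\to r_\infty$. So the norm of $G(t,w,v)$ is $\sum w_k+\sum v_k+r_\infty=t+\sum v_k\le1$.

**Step 3: injectivity.** We recover the point from its image. Knowing $\tilde r_0$ and all $b_n,c_n$, we find successively $(w_n,\tilde r_n,v_n)=\theta_{\lambda_n}^{-1}(\tilde r_{n-1},b_n,c_n)$, and then $t=\sum w_n+r_\infty=\sum w_n+\lim\tilde r_n$.

**Step 4: surjectivity.** Given $(a_0;(b_n,c_n))\in X(\mathbb N')$, run the recovery: put $\tilde r_0=a_0$ and $(w_n,\tilde r_n,v_n)=\theta_{\lambda_n}^{-1}(\tilde r_{n-1},b_n,c_n)$. We must find $t$ and show that the sequence so produced is the one of Step 1.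

Sums are preserved, so (9) holds, and its left side is increasing in $n$ and at most $1$. So $\sum w_k$ and $\sum v_k$ converge, and hence $\tilde r_n$ converges to some $r_\infty\ge0$. Put $t=r_\infty+\sum w_k$. Letting $n\to\infty$ in (9) gives $t+\sum v_k\le1$, so $(t,w,v)\in E$. For this point $r_n=t-\sum_{k\le n}w_k=r_\infty+\sum_{k>n}w_k$.

By (9) with $n=k$, $w_k+\tilde r_k+v_k\le1$. So (7) gives
$$|\tilde r_{k-1}-(w_k+\tilde r_k)|\le\lambda_k(w_k+\tilde r_k+v_k)\le8^{-k}.$$
Adding for $n<k\le m$ we obtain $\big|\tilde r_n-\sum_{n<k\le m}w_k-\tilde r_m\big|\le\sum_{n<k\le m}8^{-k}$, and as $m\to\infty$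
$$|\tilde r_n-r_n|\le\sum_{k>n}8^{-k}\le8^{-n}.$$
So $(\tilde r_n)$ satisfies (8) for the point $(t,w,v)$. By uniqueness it is the sequence used to define $G(t,w,v)$, and $G(t,w,v)=(a_0;(b_n,c_n))$.

As $E$ is compact, $G$ is a homeomorphism. $\square$

*Proof of Theorem C(1), for any infinite $\kappa$.* By (6), $X(\kappa)\times X(\mathbb N)$ is homeomorphic to the space of all $(x,t,w)$ described there. Write $\kappa'=\kappa''\sqcup\mathbb N$ with $|\kappa''|=\kappa$, and let $x''=x|_{\kappa''}$, $v=x|_{\mathbb N}$. The space consists of the $(x'',t,w,v)$ with nonnegative entries, $\sum w_n\le t$ and $\|x''\|+t+\|v\|\le1$. In particular $(t,w,v)\in E$. By Proposition 5 the map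
$$(x'',t,w,v)\mapsto(x'',G(t,w,v))$$
is a homeomorphism onto $X(\kappa''\sqcup\mathbb N')$, because the constraint $\|x''\|+t+\|v\|\le1$ becomes $\|x''\|+\|G(t,w,v)\|\le1$. Since $|\kappa''\sqcup\mathbb N'|=\kappa$, we get $X(\kappa)\times X(\mathbb N)\cong X(\kappa)$. Finally $X(\mathbb N)\cong Q$ by (1). $\square$

## Limits of fibers: two nonmetrizable factors are impossible

Let $\kappa$ be uncountable. Can $X(\kappa)$ absorb a nonmetrizable factor, such as another copy of itself? The weight does not decide this: $X(\kappa)$ and $X(\kappa)\times X(\kappa)$ both have weight $\kappa$, since both embed in $\mathbb R^\kappa$ and both contain the discrete subspace $\{e_i:i\in\kappa\}$ (in the square, placed in the first factor). The construction of the last section does not apply to a hanging family $w$ with an uncountable index set, because its chain $r_0\ge r_1\ge\dots$ meets only countably many $w_n$.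

What decides is how fibers over countable sets of coordinates converge. For $A\subset\kappa$ let $\varrho:X(\kappa)\to X(A)$ be the restriction. Its fibers are
$$\varrho^{-1}(u)=\{u\}\times(1-\|u\|)\,X(\kappa\setminus A).\tag{10}$$
Let $A$ be countably infinite, and let $a_n\in A$ be distinct. The fiber over $0$ is a copy of $X(\kappa\setminus A)$, and the fibers over $\sigma e_{a_n}\to0$ are copies of $(1-\sigma)X(\kappa\setminus A)$. So the limits of fibers over points tending to $0$ are *nested* sets, one for each $\sigma$. In $X(\kappa)\times X(\kappa)$, restricting both factors to $A$, the fiber over $(0,0)$ is a copy of $X(\kappa\setminus A)\times X(\kappa\setminus A)$. The fibers over $(0,e_{a_n})$ tend to $X(\kappa\setminus A)\times\{0\}$, and those over $(e_{a_n},0)$ tend to $\{0\}\times X(\kappa\setminus A)$. Neither limit contains the other. The proof finds this conflict in any product of two nonmetrizable spaces.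

*Proof of Theorem C(2).* Let $h:Y\times Z\to X=X(\kappa)$ be a homeomorphism. $Y$ and $Z$ are compact, and they are not both metrizable, because $X$ is not metrizable. Suppose, for contradiction, that neither is metrizable.

**Step 1: reduction to countable sets.** The purpose is to find a countable set $A$ of coordinates for which the fibers of $\varrho h$ are products. Precisely, there are a countably infinite $A\subset\kappa$ and countable $\mathcal F\subset C(Y)$, $\mathcal G\subset C(Z)$ such that for all $(y,z),(y',z')\in Y\times Z$
$$h(y,z)|_A=h(y',z')|_A\iff f(y)=f(y')\ \forall f\in\mathcal F\ \text{ and }\ g(z)=g(z')\ \forall g\in\mathcal G.\tag{11}$$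

For $i\in\kappa$ let $h_i\in C(Y\times Z)$ be the $i$-th coordinate of $h$. The finite sums $\sum_k f_k(y)g_k(z)$ with $f_k\in C(Y)$, $g_k\in C(Z)$ form an algebra that contains the constants and separates points. By Stone–Weierstrass $h_i$ is a uniform limit of a sequence of such sums. So there are countable $\mathcal F_i\subset C(Y)$, $\mathcal G_i\subset C(Z)$ such that $h_i(y,z)=h_i(y',z')$ whenever $y,y'$ agree under $\mathcal F_i$ and $z,z'$ agree under $\mathcal G_i$.

Also by Stone–Weierstrass, polynomials in finitely many coordinates are dense in $C(X)$, so every continuous function on $X$ depends on countably many coordinates. Apply this to $f\circ\mathrm{pr}_Y\circ h^{-1}$ and $g\circ\mathrm{pr}_Z\circ h^{-1}$: for each $f\in C(Y)$ there is a countable $A_f\subset\kappa$ such that $h(y,z)|_{A_f}=h(y',z')|_{A_f}$ implies $f(y)=f(y')$, and similarly there is $A_g$ for $g\in C(Z)$.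

Start with a countably infinite $A_0\subset\kappa$. Given a countable $A_n$, let $\mathcal F^n=\bigcup_{i\in A_n}\mathcal F_i$ and $\mathcal G^n=\bigcup_{i\in A_n}\mathcal G_i$, and let $A_{n+1}$ be the union of $A_n$, all $A_f$ with $f\in\mathcal F^n$, and all $A_g$ with $g\in\mathcal G^n$. Put $A=\bigcup A_n$, $\mathcal F=\bigcup\mathcal F^n$, $\mathcal G=\bigcup\mathcal G^n$. If $i\in A$, then $\mathcal F_i\subset\mathcal F$ and $\mathcal G_i\subset\mathcal G$, which gives $\Leftarrow$ in (11). If $f\in\mathcal F$, then $A_f\subset A$, and likewise for $g\in\mathcal G$, which gives $\Rightarrow$.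

**Step 2: the quotients.** We pass to metrizable quotients and describe fibers in two ways. Let $\pi_Y:Y\to Y'\subset\mathbb R^{\mathcal F}$, $y\mapsto(f(y))_{f\in\mathcal F}$, and $\pi_Z:Z\to Z'\subset\mathbb R^{\mathcal G}$ be the evaluation maps onto their images. $Y'$ and $Z'$ are compact metrizable. Both $\varrho h:Y\times Z\to X(A)$ and $\pi_Y\times\pi_Z:Y\times Z\to Y'\times Z'$ are continuous surjections between compact spaces, so they are quotient maps, and by (11) they have the same fibers. So there is a homeomorphism $h':Y'\times Z'\to X(A)$ with $h'\circ(\pi_Y\times\pi_Z)=\varrho\circ h$. With (10), for $\alpha\in Y'$, $\beta\in Z'$ and $u=h'(\alpha,\beta)$,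
$$h\big(\pi_Y^{-1}(\alpha)\times\pi_Z^{-1}(\beta)\big)=\varrho^{-1}(u)=\{u\}\times(1-\|u\|)X(\kappa\setminus A).\tag{12}$$

**Step 3: singleton fibers are dense.** We shall approach a large fiber through small ones. Since $\kappa\setminus A\neq\emptyset$, the fiber (12) is a singleton if and only if $\|u\|=1$. The set $S=\{u\in X(A):\|u\|=1\}$ is dense in $X(A)$: given $u$ and distinct $a_n\in A$, the points $u+(1-\|u\|)e_{a_n}$ have norm $1$ and tend to $u$. Let $S_Y\subset Y'$ and $S_Z\subset Z'$ be the sets of points with singleton $\pi_Y$-fiber and $\pi_Z$-fiber, respectively. A product of nonempty sets is a singleton exactly when both sets are, so $S=h'(S_Y\times S_Z)$. Hence $S_Y\times S_Z$ is dense in $Y'\times Z'$, so $S_Y$ is dense in $Y'$ and $S_Z$ is dense in $Z'$.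

On the other hand $\pi_Y$ is not injective, since otherwise $Y\cong Y'$ would be metrizable. The same holds for $\pi_Z$. Choose $\alpha_0\in Y'$ and $\beta_0\in Z'$ such that
$$F=\pi_Y^{-1}(\alpha_0)\qquad\text{and}\qquad H=\pi_Z^{-1}(\beta_0)$$
have at least two points each, and let $u=h'(\alpha_0,\beta_0)$.

**Step 4: the limit of fibers in the $Z$-direction.** We show that a set $F\times\{\zeta\}$ is mapped by $h$ onto one of the nested sets over $u$. Choose $\beta_n\in S_Z$ with $\beta_n\to\beta_0$, and let $\pi_Z^{-1}(\beta_n)=\{\zeta_n\}$. Then $u_n=h'(\alpha_0,\beta_n)\to u$. Passing to a subsequence, let $\|u_n\|\to\sigma$. By lower semicontinuity $\|u\|\le\sigma\le1$, so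
$$L=\{u\}\times(1-\sigma)X(\kappa\setminus A)$$
is a subset of $\varrho^{-1}(u)$. It has two properties.

(i) Every point of $L$ is a limit of points $p_n\in\varrho^{-1}(u_n)$. If $\sigma<1$ and $(u,q)\in L$, take $p_n=\big(u_n,\frac{1-\|u_n\|}{1-\sigma}\,q\big)$; its second part has norm at most $1-\|u_n\|$ because $\|q\|\le1-\sigma$. If $\sigma=1$, then $L=\{(u,0)\}$, and we take $p_n=(u_n,0)$.

(ii) Every cluster point of a sequence $p_n\in\varrho^{-1}(u_n)$ lies in $L$. Its $A$-part is $u=\lim u_n$. Finite subsums of the $(\kappa\setminus A)$-part of $p_n$ are at most $1-\|u_n\|\to1-\sigma$, so those of the cluster point are at most $1-\sigma$.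

By (12), $h^{-1}(\varrho^{-1}(u_n))=F\times\{\zeta_n\}$. Take any point $p\in L$, and $p_n\to p$ as in (i). Then $h^{-1}(p_n)=(f_n,\zeta_n)$ with $f_n\in F$, and $(f_n,\zeta_n)\to h^{-1}(p)$. Since $L\ne\emptyset$, this shows that $\zeta_n$ converges to some $\zeta\in Z$. Since the limit $\zeta$ does not depend on $p$, and $F$ is closed, $h^{-1}(L)\subset F\times\{\zeta\}$. Conversely, let $f\in F$. Then $(f,\zeta_n)\to(f,\zeta)$, so the points $h(f,\zeta_n)\in\varrho^{-1}(u_n)$ converge to $h(f,\zeta)$, which lies in $L$ by (ii). Hence
$$h^{-1}(L)=F\times\{\zeta\}.$$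

**Step 5: the limit in the $Y$-direction, and the contradiction.** By the same argument with the roles of $Y$ and $Z$ exchanged, choosing $\alpha_n\in S_Y$ with $\alpha_n\to\alpha_0$ and using the points $h'(\alpha_n,\beta_0)\to u$, we find $\sigma'\in[0,1]$ and $\eta\in Y$ with
$$h^{-1}(L')=\{\eta\}\times H,\qquad L'=\{u\}\times(1-\sigma')X(\kappa\setminus A).$$
But $L\subset L'$ if $\sigma\ge\sigma'$, and $L'\subset L$ if $\sigma\le\sigma'$. So one of the sets $F\times\{\zeta\}$, $\{\eta\}\times H$ contains the other. The first inclusion would force $|F|=1$ and the second $|H|=1$, while both sets have at least two points. This contradiction shows that exactly one of $Y,Z$ is metrizable.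

**Step 6: the metrizable factor is an AR.** Say $Z$ is metrizable. For $y\in Y$, $Z$ is homeomorphic to the slice $\{y\}\times Z$, which is a retract of $Y\times Z$. So there are an embedding $j:Z\to X(\kappa)$ and a continuous map $q:X(\kappa)\to Z$ with $q\circ j=\mathrm{id}_Z$. Let $Z$ be a closed subset of a metrizable space $M$. Since $X(\kappa)$ is a convex subset of the locally convex space $\mathbb R^\kappa$, Dugundji's theorem extends $j$ to a continuous map $\bar\jmath:M\to X(\kappa)$. Then $q\circ\bar\jmath:M\to Z$ is a retraction. So $Z$ is an AR.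

Finally, $B(\kappa)\times B(\kappa)$ is a product of two nonmetrizable spaces, so it is not homeomorphic to $B(\kappa)$. $\square$

## Metrizable factors are exactly the absolute retracts

Parts 3 and 4 of Theorem C now follow by combining parts 1 and 2 with Edwards' theorem.

*Proof of Theorem C(3).* **(c)$\Rightarrow$(b).** We insert a Hilbert cube and let it absorb $Z$. By C(1), then Edwards' theorem, then C(1) again,
$$B(\kappa)\times Z\cong B(\kappa)\times Q\times Z\cong B(\kappa)\times Q\cong B(\kappa).$$
**(b)$\Rightarrow$(a).** This is the definition of a factor, with $Y=B(\kappa)$.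

**(a)$\Rightarrow$(c).** If $B(\kappa)\cong Y\times Z$ with $Z$ metrizable, then $Z$ is the metrizable one of the two factors, and it is an AR by C(2). $\square$

*Proof of Theorem C(4).* Let $B(\kappa)\cong Y\times Z$ with $Z$ metrizable. By C(2), $Z$ is an AR, so $Q\cong Z\times Q$ by Edwards' theorem. With C(1),
$$Y\times Q\cong Y\times Z\times Q\cong B(\kappa)\times Q\cong B(\kappa).\qquad\square$$

**Remark.** Uncountability is needed in C(2): by Lemma 1 and (1), $B(\omega)\cong Q\cong Q\times Q$, a product of two metrizable spaces. Theorems A and B and the statement $B(\kappa)\cong B(\kappa)\times Q$ hold for all infinite $\kappa$.
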